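# Connected subgraphs of an edge-coloured complete graph that use few colours

## A two-sided bound for $f(n,r,s)$

**Theorem 1.** For integers $n,r\ge 1$ and $1\le s\le r$, let $f(n,r,s)$ be the largest integer $m$ such that in every $r$-edge colouring of $K_n$ there is a set $S$ of at most $s$ colours and $m$ vertices which lie in a single connected component of the spanning subgraph formed by the edges whose colours belong to $S$. Let $\log$ be the logarithm to base $2$, and put
$$L=\log r,\qquad \ell=\log\log r,\qquad \Lambda=\Lambda(r,s)=\min\{L,\sqrt r/s\}.$$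
There is $r_0$ such that for all $r\ge r_0$, all integers $s$ with $\ell\le s\le \sqrt r$ and all $n\ge n_0(r,s)$,
$$\frac{s^2\Lambda}{\ell^{7}\,r}\,n\;\le\; f(n,r,s)\;\le\;\frac{128\,s^2\Lambda}{r}\,n .$$

In plain words: an adversary colours the edges of $K_n$ with $r$ colours. We look at the colouring, pick $s$ colours, and keep the largest component that these colours span. What fraction of the vertices can we guarantee? The theorem says: up to a power of $\log\log r$, the fraction is $s^2\log r/r$ as long as $s\le\sqrt r/\log r$, and $s/\sqrt r$ from there up to $\sqrt r$. In short, $f(n,r,s)=\min\{\frac{s^2\log r}{r},\frac{s}{\sqrt r}\}(\log\log r)^{O(1)}\,n$ for all $\log\log r\le s\le \sqrt r$.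

The question comes from Noga Alon, Matija Bucić, Micha Christoph and Michael Krivelevich, "The power of many colours", arXiv:2308.15387 (2023). The following is known for $n$ large in terms of $r$; we use none of it. For $s\le(1-o_r(1))\log\log r$ one has $f=\Theta(2^s/r)\,n$. For $s\le\sqrt r$ one has $f=\frac{s^2}{r}n$ up to factors polylogarithmic in $r$, with the upper bound $f\le \frac{8s(s+1)\log r}{r}n$. For $s=\Theta(\sqrt r)$ one has $f=\Theta(n)$. The conjecture is that
$$f(n,r,s)=\frac{s^2(\log r)^{1-o_r(1)}}{r}\cdot n\qquad\text{for } s\le \frac{\sqrt r}{\log r}.$$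
The range is understood to start at $s=\log\log r$, because below that the first known result gives a different value. Precisely: there should be $\varepsilon(r)\to0$ such that for every $r$ and every integer $s$ with $\log\log r\le s\le\sqrt r/\log r$, for all $n\ge n_0(r,s)$,
$$\frac{s^2(\log r)^{1-\varepsilon(r)}}{r} n\le f(n,r,s)\le \frac{s^2(\log r)^{1+\varepsilon(r)}}{r} n .$$
This is an asymptotic statement, so only large $r$ matter.

**Corollary 2.** The conjecture is true, with $\varepsilon(r)=7\log\ell/\ell=O\!\left(\frac{\log\log\log r}{\log\log r}\right)$.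

Proof. If $\ell\le s\le\sqrt r/L$, then $\sqrt r/s\ge L$, so $\Lambda=L$. Also $(\log r)^{\varepsilon(r)}=2^{\ell\varepsilon(r)}=\ell^7\ge128$ for large $r$. Insert this in Theorem 1. $\square$

**Corollary 3.** For $\sqrt r/\log r\le s\le\sqrt r$ we have $\frac{s}{\ell^7\sqrt r}n\le f(n,r,s)\le\frac{128\,s}{\sqrt r}n$. In particular, for fixed $\eta>0$ and $\sqrt r(\log r)^{-1+\eta}\le s\le\sqrt r$ we have $f(n,r,s)\le\frac{128\,s^2(\log r)^{1-\eta}}{r}n$, so the formula $s^2(\log r)^{1-o(1)}n/r$ fails there.

Proof. Here $\Lambda=\sqrt r/s$, so $s^2\Lambda/r=s/\sqrt r$. In the second range $\Lambda=\sqrt r/s\le(\log r)^{1-\eta}$. $\square$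

**Conventions.** From now on $r$ is sufficiently large, and $n$ is sufficiently large in terms of $r$ and $s$. We use all the time that
$$1\le\Lambda\le L,\qquad s\Lambda\le\sqrt r,\qquad \frac{s^2\Lambda}{r}\le\frac{s}{\sqrt r}\le1. \tag{1}$$

## Components by hand for very few colours

If $r=2$ and $s=1$, then $f(n,2,1)=n$, because a graph or its complement is connected. The same fact gives $f(n,r,s)=n$ whenever $s\ge r/2$: split the colours into two sets of size at most $s$; one of the two graphs is connected.

For $r=3$, $s=1$, $n=4$, colour $K_4$ by its three perfect matchings. Every component of one colour has two vertices, so $f(4,3,1)=2$. Replace each vertex of this $K_4$ by a class of $n/4$ vertices (for $4\mid n$), colour an edge between classes like the edge of $K_4$ below it, and colour edges inside classes arbitrarily. A one-coloured connected subgraph projects to a connected subgraph of $K_4$ in that colour, so $f(n,3,1)\le n/2$. Such a **blow-up** is how all our upper bounds arise. Another one: give the six edges of $K_4$ six different colours and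 blow up. Two colours project to at most two edges of $K_4$, hence to a component of at most three vertices, so $f(n,6,2)\le 3n/4$.

For a lower bound that costs nothing, take the $s$ most frequent colours at one vertex. They give a star with at least $1+s(n-1)/r$ vertices. This is linear in $s$. The theorem claims a quadratic gain and a further logarithm.

## Two colourings in which few colours reach little

**Proposition 4.** $f(n,r,s)\le\min\{\frac{128s^2L}{r},\frac{8s}{\sqrt r}\}\,n$ for $\ell\le s\le\sqrt r$.

Since $s^2(\sqrt r/s)/r=s/\sqrt r$, this gives the upper bound of Theorem 1.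

**Step 1: a random colouring, for the first bound.** Let $N=\lfloor r/(16s)\rfloor$. As $r/(16s)\ge\sqrt r/16\ge1$, we have $N\ge r/(32s)$. Colour each edge of $K_N$ independently and uniformly with one of $r$ colours. If some $s$ colours have a component with at least $k$ vertices, they contain a tree on exactly $k$ vertices. By Cayley's formula there are $\binom Nk k^{k-2}$ trees on $k$ of the vertices, and a given tree has all its $k-1$ edges in a given set of $s$ colours with probability $(s/r)^{k-1}$. So the expected number of pairs (set of $s$ colours, tree on $k$ vertices inside these colours) is at most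
$$r^s\binom Nk k^{k-2}\Big(\frac sr\Big)^{k-1}\le r^s\,eN\Big(\frac{eNs}{r}\Big)^{k-1}k^{-2}<r^{s+1}4^{-(k-1)},$$
using $\binom Nk\le(eN/k)^k$, $eN<r$ and $eNs/r\le e/16<1/4$. For $k=1+\lceil(s+1)L/2\rceil$ the right side is at most $r^{s+1}2^{-(s+1)L}=1$, so the expectation is below $1$. Hence some colouring of $K_N$ has all components in $s$ colours of size at most $k-1\le(s+1)L$. Blow up to classes of size at most $2n/N$. The projection of a connected subgraph is connected in the same colours, so
$$f(n,r,s)\le(s+1)L\cdot\frac{2n}{N}\le\frac{64s(s+1)L}{r}n\le\frac{128s^2L}{r}n .$$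

**Step 2: a projective plane, for the second bound.** Recall that for a prime $q$ the plane $PG(2,q)$ has $q^2+q+1$ points and as many lines, each line has $q+1$ points, and two points lie on exactly one line. By Bertrand's postulate there is a prime $q\in(\sqrt r/4,\sqrt r/2]$; then $q^2+q+1\le r$. Blow up the points to classes of size at most $2n/(q^2+q+1)$. Colour an edge between different classes by the line through the two points, and an edge inside a class by some line through that point. In a connected subgraph with at least two vertices every vertex lies on an edge, hence in a class on one of the $s$ lines used. So it has at most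
$$s(q+1)\cdot\frac{2n}{q^2+q+1}\le\frac{2sn}{q}\le\frac{8sn}{\sqrt r}$$
vertices. $\square$

## Growth when all colour degrees are small

We turn to the lower bound. Fix an $r$-colouring of $K_n$ on the vertex set $V$. Let $c(xy)$ be the colour of $xy$.

**Definition.** $N_c(x)$ is the set of neighbours of $x$ in colour $c$, and the *colour degree* is $\delta_c(x)=|N_c(x)|/n$. So $\sum_c\delta_c(x)\le1$.

Example: if every class of the blown-up plane has size $n/(q^2+q+1)$, and edges inside classes are ignored, then each vertex has $q+1$ colours of positive degree, each of degree $q/(q^2+q+1)$. In the blown-up random colouring with classes of size $n/N$, if edges inside classes have colour $1$, then for $c\ne1$ each $\delta_c(x)$ is $1/N$ times the number of $c$-edges at the vertex of $K_N$ below $x$.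

Put
$$K=\ell^4,\qquad F=\frac{s^2\Lambda}{\ell^7r}\le\ell^{-7},\qquad \delta_0=\frac{s}{200\,r\ell},\qquad\delta_1=\frac{s\Lambda}{rK}.$$
We want a connected subgraph in at most $s$ colours with at least $Fn$ vertices; once we have it we say we are *done*. An elementary inequality is used several times: if $0\le p\le1$ and $mp\le1$, then
$$1-(1-p)^m\ge1-e^{-mp}\ge mp-\tfrac12(mp)^2\ge\tfrac12mp. \tag{2}$$

The first thing one tries is this. Take about $s/3$ vertices, join them by a star, and then add greedily whichever colour enlarges the component most. If all colour degrees are about $1/r$, a typical outside vertex sees about $s/3$ different colours towards the starting set, so an average colour gains about $\frac{s}{3r}n$ vertices, and $s/3$ colours gain about $\frac{s^2}{9r}n$. After that the component grows by a constant factor again and again. This works in the following case.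

**Proposition 5 (Case A).** If more than half of the edges $xy$ satisfy $\max(\delta_c(x),\delta_c(y))<\delta_0$ with $c=c(xy)$, then we are done.

**Step 1: pass to a dense core.** Let $\mathcal F$ be the graph of these edges. Its average degree is at least $(n-1)/2$. Deleting vertices of degree less than half of the current average degree never lowers the average degree, so there is $Z\subseteq V$ such that $\mathcal F[Z]$ has minimum degree at least $(n-1)/4\ge n/5$. In particular $|Z|\ge n/5$. Let $m=\lfloor s/3\rfloor\ge s/4$.

**Step 2: choose the starting set, so that vertices see many colours to it.** Let $U$ consist of $m$ independent uniform vertices of $Z$. For $x\in Z$ let $d_U(x)$ be the number of colours on $\mathcal F$-edges from $x$ to $U$, and let $p_c=|N_c(x)\cap N_{\mathcal F}(x)\cap Z|/|Z|$. If $p_c>0$, then $x$ is on an $\mathcal F$-edge of colour $c$, so $\delta_c(x)<\delta_0$ and $p_c\le\delta_0n/|Z|\le5\delta_0$. Moreover $5m\delta_0\le1$ and $\sum_cp_c\ge\frac{n/5}{|Z|}\ge\frac15$. By (2),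
$$\mathbb E\,d_U(x)=\sum_c\big(1-(1-p_c)^m\big)\ge\sum_c\frac{mp_c}2\ge\frac m{10}.$$
Summing over $x\in Z$, we can fix $U$ with $\sum_{x\in Z}d_U(x)\ge mn/50$. Join $U$ by a star centred in $U$; this uses at most $m-1$ colours.

**Step 3: reach $\frac{m^2}{100r}n$ vertices with $m$ colours.** Let $C$ be the component containing $U$ in the colours selected so far. If $|C|\ge n/100$ we are done, since $F\le\ell^{-7}\le\frac1{100}$. Otherwise, as $d_U\le m$, $\sum_{x\in Z\setminus C}d_U(x)\ge\frac{mn}{50}-\frac{mn}{100}=\frac{mn}{100}$. Averaging over the $r$ colours, some colour joins at least $\frac{mn}{100r}$ vertices of $Z\setminus C$ to $U$; add it. After $m$ such steps $|C\cap Z|\ge\frac{m^2n}{100r}$, or we are done.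

**Step 4: gain a factor $L$ with $m$ more colours.** While $|C|<n/100$, each vertex of $C\cap Z$ has at least $\frac n5-\frac n{100}\ge\frac n{10}$ $\mathcal F$-neighbours in $Z\setminus C$. Each $x\in Z\setminus C$ is on fewer than $\delta_0n$ $\mathcal F$-edges of any given colour. So there are at least $\frac{|C\cap Z|}{10\delta_0}$ pairs $(x,c)$ such that $x\in Z\setminus C$ has a $c$-coloured edge to $C\cap Z$. Hence some colour gains at least
$$\frac{|C\cap Z|}{10\,\delta_0\,r}=\frac{20\ell}{s}\,|C\cap Z|$$
vertices of $Z$. The function $s\mapsto s\ln(1+20\ell/s)$ is increasing and $s\ge\ell$, so $m$ steps multiply $|C\cap Z|$ by at least $(1+20\ell/s)^{s/4}\ge21^{\ell/4}\ge2^\ell=L$, or we are done on the way. In the end at most $3m\le s$ colours are used, and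
$$|C|\ge\min\Big\{\frac1{100},\frac{s^2L}{1600\,r}\Big\}n\ge Fn .\qquad\square$$

**Where this stops.** Step 4 needs colour degrees below $\delta_0$. If the degrees are about $\delta=\frac{s}{rB}$, the same count gives a gain factor of only $1+\frac{1}{10\delta r}=1+\frac{B}{10s}$ per colour, and $s/4$ steps multiply the component by at most $e^{B/40}$. For constant $B$ this is a constant and the factor $\log r$ is lost. The obstacle is real: in the blown-up random colouring of Proposition 4 with nearly equal classes, every edge between classes has both colour degrees at least $\lfloor n/N\rfloor/n\ge\frac1{2N}\ge\frac{8s}r>\delta_0$, so Case A never applies to it.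

## Arcs that start at a vertex of large colour degree

Suppose from now on that we are not in Case A. Then at least half of the edges $xy$ satisfy $\max(\delta_c(x),\delta_c(y))\ge\delta_0$ with $c=c(xy)$. Orient each such edge as an **arc** $u\to y$ with $\delta_c(u)\ge\delta_c(y)$; then $\delta_c(u)\ge\delta_0$. So an arc starts at the end with the larger colour degree (ties are broken arbitrarily). There are at least $n(n-1)/4\ge n^2/5$ arcs. So either at least $n^2/10$ arcs have $\delta_c(u)\ge\delta_1$ (Case B1), or at least $n^2/10$ arcs have $\delta_0\le\delta_c(u)<\delta_1$ (Case B2).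

**Proposition 6 (Case B1).** If at least $n^2/10$ arcs $u\to y$ satisfy $\delta_c(u)\ge\delta_1$, $c=c(uy)$, then we are done.

Proof. The purpose of large degrees is that one colour per vertex is enough. Let $m=\lfloor s/2\rfloor\ge s/3$ and let $u_1,\dots,u_m$ be independent uniform vertices. Each $u_i$ has at most $1/\delta_1$ colours $c$ with $\delta_c(u_i)\ge\delta_1$; if there are any, pick one of them, $c_i$, uniformly. For fixed $y$ let $q(y)$ be the probability that, for a uniform vertex $u$, $u\to y$ is an arc with $\delta_{c(uy)}(u)\ge\delta_1$. In that event the colour $c(uy)$ is picked with probability at least $\delta_1$, so $\Pr(y\in N_{c_i}(u_i))\ge\delta_1q(y)$. The average of $q$ is at least $\frac1{10}$, and $m\delta_1\le\frac{s^2\Lambda}{rK}\le1$. By (2),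
$$\mathbb E\Big|\bigcup_iN_{c_i}(u_i)\Big|\ge\sum_y\frac{m\delta_1q(y)}2\ge\frac{nm\delta_1}{20}\ge\frac{s^2\Lambda}{60Kr}n\ge Fn,$$
as $60\ell^4\le\ell^7$. Joining the $u_i$ by a star costs at most $m-1$ further colours, so at most $2m-1\le s$ colours in total. $\square$

## One intermediate scale $\delta$, and $D$ vertices served by each colour

There remains Case B2: at least $n^2/10$ arcs satisfy $\delta_0\le\delta_c(u)<\delta_1$; in particular $\delta_1>\delta_0$.

**Step 1: fix one scale.** The number of integers $i\ge0$ with $2^i\delta_0<\delta_1$ is at most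
$$\log(\delta_1/\delta_0)+1=\log(200\ell\Lambda/K)+1\le\ell-3\log\ell+\log200+1\le\ell .$$
So for some $\delta=2^i\delta_0\in[\delta_0,\delta_1)$ at least $\frac{n^2}{10\ell}$ arcs satisfy $\delta\le\delta_c(u)<2\delta$. Write
$$\delta=\frac{s}{rB},\qquad\text{so that}\qquad\frac K\Lambda<B\le200\ell .$$

**Step 2: make the out-neighbourhoods uniform.** Let $N_c^+(u)$ be the set of $y$ such that $u\to y$ is an arc of colour $c$, and let $\sigma_0=\delta/(20\ell)$. For each $u$ at most $1/\delta$ colours have $\delta_c(u)\ge\delta$. So the arcs with $\delta\le\delta_c(u)<2\delta$ and $|N_c^+(u)|<\sigma_0n$ number at most $n\cdot\delta^{-1}\cdot\sigma_0n=\frac{n^2}{20\ell}$. Let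
$$H_c=\{u:\ \delta\le\delta_c(u)<2\delta,\ |N_c^+(u)|\ge\sigma_0n\}.$$
The remaining at least $\frac{n^2}{20\ell}$ arcs number at most $\sum_c|H_c|\cdot2\delta n$, so $\sum_c|H_c|\ge\frac n{40\ell\delta}$. For $u\in H_c$ fix $N_c^*(u)\subseteq N_c^+(u)$ of size exactly $\sigma n:=\lceil\sigma_0n\rceil$. For $n$ large, $\sigma_0\le\sigma\le2\sigma_0\le\delta$, and $\delta\le20\ell\sigma$. Three facts:

* (F1) Each $u$ lies in at most $1/\delta$ of the sets $H_c$.
* (F2) For all $y$ and $c$, $\#\{u\in H_c:y\in N_c^*(u)\}\le2\delta n$. Indeed all such $u$ lie in $N_c(y)$, and if there is one, then $\delta_c(y)\le\delta_c(u)<2\delta$. This is what the orientation is for.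
* (F3) If $y\in N_c^*(u)$, then $c=c(uy)$.

Example: blow up a coloured $K_N$ to classes of size $n/N$, with colour $1$ inside classes, and let $1/N\in[\delta,2\delta)$. For a colour $c\ne1$ which forms a matching in $K_N$, all $u$ in matched classes have $\delta_c(u)=1/N$, and $N_c(u)$ is the partner class. The candidates for $H_c$ are these matched classes; $u$ is in $H_c$ if enough of its edges to the partner class are directed away from $u$.

**Step 3: keep the frequent colours.** Let $h_0=\frac{1}{80\ell\delta r}=\frac{B}{80\ell s}$ and $\Gamma=\{c:|H_c|\ge h_0n\}$. Colours outside $\Gamma$ contribute at most $rh_0n=\frac n{80\ell\delta}$ to $\sum_c|H_c|$, so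
$$\sum_{c\in\Gamma}|H_c|\ge\frac{n}{80\ell\delta}. \tag{3}$$
In particular $\Gamma\neq\emptyset$ and $h_0\le1$.

**Step 4: how many vertices must one colour serve?** If $u\in H_c$ is in our component, adding colour $c$ brings in the $\sigma n$ vertices of $N^*_c(u)$. With one vertex per colour, $s$ colours bring in about $s\sigma n$ vertices, which is $\frac{s^2}{rB}n$ up to a factor of order $\ell$. To reach $\frac{s^2\Lambda}rn$ up to powers of $\ell$, each colour has to serve about $B\Lambda$ vertices at once. We allow ourselves to lose $K$ and put $D=\lfloor B\Lambda/K\rfloor\ge1$. Then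
$$\frac{B\Lambda}{2K}\le D\le\frac{B\Lambda}K,\qquad D\le\frac{200L}{\ell^3}\le\frac L{\ell^2},\qquad D\sigma\ge\frac{B\Lambda}{2K}\cdot\frac{\delta}{20\ell}=\frac{s\Lambda}{40\ell Kr}, \tag{4}$$
$$\frac{D^2\delta}{h_0}=80\ell D^2\delta^2r=\frac{80\ell D^2s^2}{rB^2}\le\frac{80\ell\Lambda^2s^2}{K^2r}\le\frac{80}{\ell^7}, \tag{5}$$
the last step by $s\Lambda\le\sqrt r$.

So we want a set $U$ that is cheap to connect, and about $s$ colours, each of which has $D$ vertices of $U$ in its set $H_c$, with little overlap of the sets $N_c^*(u)$.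

Averages do not give this. If $|H_c|\approx h_0n$ and $U$ consists of $\lfloor s/2\rfloor$ random vertices, then the expected number of vertices of $U$ in $H_c$ is at most about $\frac s2h_0=\frac{B}{160\ell}\le1.25$, while (4) allows $D$ to be of order $L/\ell^3$. The point is that we have many colours and need only few, so we may use colours in which something unlikely happens, as long as its probability is $r^{-o(1)}$.

A check of this in the random colouring of $K_N$, $N=\lfloor r/(16s)\rfloor$, with $\ell\le s\le\sqrt r/L$: fix a set $U$ of $m=\lfloor s/2\rfloor\le N/2$ vertices of $K_N$. The number of $c$-edges from $U$ to the outside is binomial with $M_0=m(N-m)$ trials and success probability $1/r$, and its mean lies between $\frac1{192}$ and $\frac1{32}$, since $m\ge s/3$ and $\frac{r}{32s}\le N\le\frac{r}{16s}$. But for $d=\lfloor L/(4\ell)\rfloor$ the probability of exactly $d$ such edges is at least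
$$\Big(\frac{M_0}{d\,r}\Big)^d\Big(1-\frac1r\Big)^{M_0}\ge\frac14(192d)^{-d}\ge\frac14L^{-d}\ge\frac14r^{-1/4},$$
so the expected number of colours with exactly $d$ edges out of $U$ is at least $\frac14r^{3/4}$, which is larger than $s$.

In a general colouring there are two difficulties. If $s$ is small, $U$ may need more than $s$ vertices, and a star is too expensive. If $s$ is large, the sets covered by different colours may be correlated. We treat the cases $s<L$ and $s\ge L$ separately.

## Few colours: doubling along a binomial tree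

**Proposition 7.** In Case B2 with $\ell\le s<L$ we are done.

Here $\Lambda=L$. If $\delta_c(x)>s^2\Lambda/r$ for some $x,c$, then the star $\{x\}\cup N_c(x)$ has at least $Fn$ vertices in one colour and we are done. So assume $\delta_c(x)\le s^2\Lambda/r\le L^3/r$ for all $x,c$.

The set $U$ will have about $D$ vertices, and $D$ may exceed $s$. But $t$ colours can connect $2^t$ vertices if each new colour doubles the set. Let $t=\lfloor\log D\rfloor$ and $D'=2^t\in(D/2,D]$.

**Definition.** The *binomial tree* has as nodes the subsets $I\subseteq[t]$. The parent of $I\ne\emptyset$ is $I\setminus\{\max I\}$, and this edge has label $\max I$.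

For $t=2$ the tree is the path $\{2\},\ \emptyset,\ \{1\},\ \{1,2\}$ with labels $2,1,2$.

Give each loop $xx$ colour $1$, and let $\chi_c(x,y)=1$ if $c(xy)=c$ and $0$ otherwise. So $\chi_c$ is symmetric and $\sum_c\chi_c(x,y)=1$ for all $x,y$. Put $M=2L^3$. For $n$ large, $\mathbb E_y\chi_c(x,y)\le\frac{L^3}r+\frac1n\le\frac Mr$ for all $c,x$. All vertices in expectations are independent and uniform in $V$.

**Definition.** For colours $\vec c=(c_1,\dots,c_t)$ and vertices $\vec x=(x_I)_{I\subseteq[t]}$, the pair $(\vec c,\vec x)$ is *good* if every tree edge with label $i$ is mapped to a pair of colour $c_i$.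

For $t=2$ this says $c(x_{\{2\}}x_\emptyset)=c_2$, $c(x_\emptyset x_{\{1\}})=c_1$, $c(x_{\{1\}}x_{\{1,2\}})=c_2$. If $(\vec c,\vec x)$ is good and the $x_I$ are distinct, then these $D'$ vertices are connected in the $t$ colours $c_1,\dots,c_t$.

**Step 1: many good configurations lie inside $H_{c^*}$.** Fix $c^*\in\Gamma$ and $H=H_{c^*}$. The aim is
$$\sum_{\vec c}\Pr_{\vec x}(\text{good, all }x_I\in H)\ge r^{t-D'+1}h_0^{D'}. \tag{6}$$
Put $\Psi_{t+1}=1_H$ and, for $i=t,\dots,1$, $\Psi_i(x)=\Psi_{i+1}(x)\,\mathbb E_y[\chi_{c_i}(x,y)\Psi_{i+1}(y)]$. The tree on the subsets of $\{i,\dots,t\}$ consists of two copies of the tree on the subsets of $\{i+1,\dots,t\}$: the subsets without $i$, with root $\emptyset$, and the subsets with $i$, with root $\{i\}$. The two roots are joined by an edge with label $i$. So by induction $\Psi_i(x)$ is the probability, given $x_\emptyset=x$, that in the tree on the subsets of $\{i,\dots,t\}$ all edges have the right colours and all vertices lie in $H$. In particular $\mathbb E\Psi_1=\Pr_{\vec x}(\text{good, all }x_I\in H)$.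

Since $\Psi_{i+1}$ depends only on $c_{i+1},\dots,c_t$ and $\sum_c\chi_c=1$, we have
$$\sum_{c_i}\mathbb E\Psi_i=\sum_{c_i}\mathbb E_{x,y}[\Psi_{i+1}(x)\chi_{c_i}(x,y)\Psi_{i+1}(y)]=(\mathbb E\Psi_{i+1})^2 .$$
By the power mean inequality over the $r$ values of $c_i$,
$$\sum_{c_i}(\mathbb E\Psi_i)^{2^{i-1}}\ge r\Big(\frac{(\mathbb E\Psi_{i+1})^2}{r}\Big)^{2^{i-1}}=r^{1-2^{i-1}}(\mathbb E\Psi_{i+1})^{2^i}.$$
Apply this for $i=1$, then for $i=2$, and so on up to $i=t$. Since $\sum_{i=1}^t(1-2^{i-1})=t-D'+1$ and $\mathbb E\Psi_{t+1}=|H|/n\ge h_0$, we get (6). (For $t=1$ it reads $\sum_{c_1}\Pr(c(x_\emptyset x_{\{1\}})=c_1,\text{ both in }H)=(|H|/n)^2\ge h_0^2$.)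

**Step 2: configurations with too much overlap are rare.** Let $P=P_{c^*}$ be the set of $(x,x')\in H^2$ with $|N^*_{c^*}(x)\cap N^*_{c^*}(x')|\ge\frac{\sigma n}{2D}$. It contains all $(x,x)$ with $x\in H$. For $x\in H$, (F2) gives
$$\sum_{x'\in H}|N^*_{c^*}(x)\cap N^*_{c^*}(x')|=\sum_{y\in N^*_{c^*}(x)}\#\{x'\in H:y\in N^*_{c^*}(x')\}\le\sigma n\cdot2\delta n,$$
so at most $4D\delta n$ vertices $x'$ satisfy $(x,x')\in P$. Hence $|P|\le4D\delta n^2$.

Let $I\ne J$ be nodes, and choose $i\in I\triangle J$. The ancestors of a set are its initial segments, so the lowest common ancestor $J_0$ of $I,J$ satisfies $J_0\subseteq I\cap J$. The labels on the path from $I$ to $J_0$ are the elements of $I\setminus J_0$, each once; similarly for $J$. As $i$ lies in exactly one of $I,J$, it is not in $J_0$, and label $i$ occurs exactly once on the path from $I$ to $J$, on an edge $e$ say. (For $t=2$, $I=\{2\}$, $J=\{1,2\}$: the path has labels $2,1,2$, and $i=1$ occurs once although $2$ occurs twice.) Let the path have $k$ edges. We bound $\sum_{\vec c}\Pr(\text{good},(x_I,x_J)\in P)$,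 where good means a product of $D'-1$ factors $\chi$.

1. Integrate out the $D'-(k+1)$ vertices off the path, leaf by leaf. Each gives a factor at most $M/r$, uniformly in all colours and other vertices.
2. Sum over $c_i$. The only remaining factor that involves $c_i$ is the one on $e$, and $\sum_{c_i}\chi_{c_i}=1$.
3. The path now falls into a part containing the end $I$ and a part containing the end $J$. In each part, integrate out the interior vertices of the path, starting at the end of $e$ and moving towards $I$ (respectively $J$). At each step the vertex carries exactly one remaining factor. So each of the $k-1$ interior vertices gives a factor at most $M/r$.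
4. What is left is $\Pr((x_I,x_J)\in P)\le4D\delta$. Sum over the other $t-1$ colours.

This gives
$$\sum_{\vec c}\Pr(\text{good},(x_I,x_J)\in P)\le r^{t-1}\Big(\frac Mr\Big)^{D'-2}4D\delta=r^{t-D'+1}M^{D'-2}\,4D\delta .$$
Compare with (6). Since $B>K/\Lambda$ and $\Lambda=L$, $h_0=\frac B{80\ell s}\ge\frac K{80\ell sL}\ge L^{-2}$. So $1\le M/h_0\le2L^5\le L^6$ and, by $D\le L/\ell^2$,
$$(M/h_0)^{D'}\le L^{6D}=2^{6\ell D}\le2^{6L/\ell}=r^{6/\ell}. \tag{7}$$
Also $\delta\le\delta_1\le L^2/r$. There are at most $D'^2$ pairs $I\ne J$, and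
$$D'^2\cdot4D\delta\,M^{-2}(M/h_0)^{D'}\le4L^5r^{-1+6/\ell}\le\tfrac12 .$$
So the sum over all pairs $I\ne J$ is at most half of the right side of (6).

**Step 3: fix one configuration that works for very many colours.** Call $c^*\in\Gamma$ *valid* for a good $(\vec c,\vec x)$ if all $x_I\in H_{c^*}$ and no pair $(x_I,x_J)$ with $I\ne J$ is in $P_{c^*}$. By Steps 1 and 2,
$$\sum_{c^*\in\Gamma}\sum_{\vec c}\Pr(\text{good, }c^*\text{ valid})\ge|\Gamma|\cdot\tfrac12r^{t-D'+1}h_0^{D'} ,$$
while integrating out the tree leaf by leaf gives $\sum_{\vec c}\Pr(\text{good})\le r^t(M/r)^{D'-1}=r^{t-D'+1}M^{D'-1}$. By (3) and $|H_c|\le n$, $|\Gamma|\ge\frac1{80\ell\delta}\ge\frac r{80\ell L^2}$. So some good $(\vec c,\vec x)$ has a number $G$ of valid colours with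
$$G\ge\tfrac12|\Gamma|\Big(\frac{h_0}M\Big)^{D'}\ge\frac12\cdot\frac{r}{80\ell L^2}\,r^{-6/\ell}\ge r^{1-7/\ell},$$
because $r^{1/\ell}=2^{L/\ell}\ge160\,\ell L^2$ for large $r$. Fix it, and let $U=\{x_I\}$. There is a valid colour $c^*$, and $P_{c^*}$ contains the diagonal of $H_{c^*}$; so the $x_I$ are $D'$ distinct vertices. They are connected in the $t$ colours $c_1,\dots,c_t$.

**Step 4: add valid colours greedily.** Let $\mathcal G$ be the set of valid colours and $W_c=\bigcup_{u\in U}N^*_c(u)$ for $c\in\mathcal G$. By inclusion–exclusion truncated after pairs,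
$$|W_c|\ge D'\sigma n-\binom{D'}2\frac{\sigma n}{2D}\ge\tfrac12D'\sigma n .$$
By (F3), each $y$ lies in $W_c$ only for colours $c=c(uy)$ with $u\in U$, hence in at most $D'$ of the sets $W_c$. Let $C$ be the current component containing $U$, and suppose $|C|<Fn$. Then
$$\sum_{c\in\mathcal G}|W_c\setminus C|\ge\tfrac12GD'\sigma n-D'|C|\ge\tfrac14GD'\sigma n .$$
The second step holds because $|C|/n\le F\le L^3/r$, while $\sigma\ge\frac{\delta_0}{20\ell}\ge\frac1{4000\ell^2r}$ gives $\frac{G\sigma}4\ge\frac{r^{-7/\ell}}{16000\,\ell^2}\ge\frac{L^3}r$. So adding some colour of $\mathcal G$ adds at least $\frac14D'\sigma n$ vertices to $C$. Do this $p=s-t$ times, or stop when $|C|\ge Fn$.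

We have $t\le\log(L/\ell^2)=\ell-2\log\ell\le s-1$. Hence $p\ge\frac s{2\ell}$: if $s\ge2\ell$, then $p\ge s-\ell\ge s/2$; otherwise $p\ge1\ge\frac s{2\ell}$. In total at most $s$ colours give at least $Fn$ vertices or, by (4), at least
$$\frac s{2\ell}\cdot\frac14\cdot\frac D2\,\sigma n\ge\frac{s^2\Lambda}{640\,\ell^2Kr}n=\frac{s^2\Lambda}{640\,\ell^6r}n\ge Fn$$
vertices. $\square$

## Many colours: random pieces and a second moment

**Proposition 8.** In Case B2 with $L\le s\le\sqrt r$ we are done.

Let $m=\lfloor s/2\rfloor\ge s/3$ and $m'=\lfloor m/D\rfloor$. As $D\le L/\ell^2\le m$, we have $m'\ge1$ and $m'\ge\frac m{2D}$.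

Now a star on $m$ vertices is affordable. The plan is to take $D$ rows of $m'$ random vertices. A colour is useful if its set $H_c$ (or a fixed part $A$ of it) contains one vertex from each row. We take $m$ random useful colours and show that they cover about as many vertices as one could hope. This is a second moment computation, and it is preceded by some cleaning of the sets $H_c$. Step 8(c1) shows what the cleaning is for.

**Step 1: cut the sets $H_c$ into blocks of equal size.** Let $hn=\lfloor h_0n\rfloor$. For each $c\in\Gamma$ choose $\lfloor|H_c|/(hn)\rfloor\ge\frac{|H_c|}{2hn}$ disjoint subsets of $H_c$ of size exactly $hn$, called *blocks*. Let $\mathcal B$ be the family of all blocks; a block remembers its colour. By (3),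
$$|\mathcal B|\,h\ge\frac1{160\ell\delta},\qquad h\le h_0=\frac B{80\ell s}\le\frac{2.5}s .$$
For $u$ in a block of colour $c$ write $N^*(u)=N^*_c(u)$ when the block is clear. For a pair $(u,y)$ there is at most one block $\beta=\beta(u,y)$ with $u\in\beta$ and $y\in N^*(u)$: its colour must be $c(uy)$ by (F3), and blocks of one colour are disjoint. Put
$$\alpha_y(w)=\frac1n\#\{u:\beta(u,y)\text{ exists and contains }w\}\le1 .$$

Example (forgetting sizes and orientation): on the $7$ points of $PG(2,2)$ let the colour of a pair be its line, let the blocks be the $7$ lines, and let $N^*(u)$ in the block $\beta\ni u$ be the other two points of $\beta$. Then $\beta(u,y)$ is the line $uy$ for $u\ne y$. If $w\ne y$, the line $uy$ contains $w$ for two points $u$, so $\alpha_y(w)=\frac27$; and $\alpha_y(y)=\frac67$.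

**Step 2: single out the pairs with large $\alpha$.** If $s\le r^{2/5}$ put $\mathcal R=\emptyset$. If $s>r^{2/5}$ let $\mathcal R=\{(w,y):\alpha_y(w)\ge r^{-1/20}\}$. Let $R_y=\{w:(w,y)\in\mathcal R\}$ and $R'_w=\{y:(w,y)\in\mathcal R\}$. These sets are small. Indeed
$$\sum_w\alpha_y(w)=\frac1n\sum_u|\beta(u,y)|\le hn,\qquad\sum_y\alpha_y(w)=\frac1n\,\#\{\beta\ni w\}\cdot hn\cdot\sigma n\le\frac{hn\,\sigma}{\delta}\le hn,$$
where the first sum over $u$ runs over those $u$ for which $\beta(u,y)$ exists, and (F1) bounds the number of blocks containing $w$ by $1/\delta$. Hence $|R_y|,|R'_w|\le hr^{1/20}n$. In the example, with threshold $\frac12$ instead of $r^{-1/20}$, $\mathcal R=\{(y,y)\}$.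

**Step 3: most blocks contain few triangles of $\mathcal R$-type.** For $\beta\in\mathcal B$ let $T_\beta$ be the probability that, for $u_1,u_2,u_3$ independent uniform in $\beta$ and $y_1\in N^*(u_1)$, $y_3\in N^*(u_3)$ uniform, all of $(u_2,y_1),(u_2,y_3),(u_1,y_3)$ lie in $\mathcal R$. Then $(hn)^3(\sigma n)^2\sum_\beta T_\beta$ counts tuples $(\beta,u_1,u_2,u_3,y_1,y_3)$. In such a tuple $(u_1,y_1)$ determines $\beta$, and given $\beta$ and $y_3$ there are at most $2\delta n$ choices of $u_3$ by (F2). The rest is a walk $y_1,u_2,y_3,u_1$ with $u_2\in R_{y_1}$, $y_3\in R'_{u_2}$, $u_1\in R_{y_3}$. So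
$$\sum_\beta T_\beta\le\frac{2\delta n\cdot n\,(hr^{1/20}n)^3}{(hn)^3(\sigma n)^2}=\frac{2\delta\,r^{3/20}}{\sigma^2}.$$
If $s>r^{2/5}$, divide by $|\mathcal B|\ge\frac1{160\ell\delta h}$: the average of $T_\beta$ is at most
$$320\,\ell\,(\delta/\sigma)^2\,h\,r^{3/20}\le128000\,\ell^3\cdot2.5\,r^{-2/5+3/20}\le r^{-1/5},$$
using $\delta\le20\ell\sigma$ and $h\le2.5/s$. If $\mathcal R=\emptyset$, all $T_\beta=0$. So at least half of the blocks satisfy $T_\beta\le2r^{-1/5}$; call them *fine*.

**Step 4: cut fine blocks into pieces with few $\mathcal R$-pairs.** For a nonempty subset $X$ of a block let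
$$\mathrm{arc}(X)=\Pr\big((w,y)\in\mathcal R\big),\qquad u,w\text{ independent uniform in }X,\ y\text{ uniform in }N^*(u).$$
In the example a line $X$ has $\mathrm{arc}(X)=\Pr(w=y)=\frac13$. Let $an=\lfloor hn/(64D)\rfloor$. For $n$ large, $\frac{h_0}{100D}\le a\le\frac{h_0}{64D}$.

**Lemma 9.** If $\beta$ is fine, $X\subseteq\beta$ and $|X|\ge hn/2$, then there is $A\subseteq X$ with $|A|=an$ and $\mathrm{arc}(A)\le\frac1{8D}$.

Proof. First we find $Y\subseteq X$ with $|Y|\ge an$ and $\mathrm{arc}(Y)\le\frac1{16D}$. If $\mathrm{arc}(X)\le\frac1{16D}$, take $Y=X$. Otherwise, for uniform $u_3\in X$ and $y_3\in N^*(u_3)$, let $\varphi(y_3)=|R_{y_3}\cap X|/|X|\le1$. Then $\mathbb E\varphi=\mathrm{arc}(X)>\frac1{16D}$, and since $\mathbb E\varphi\le\Pr(\varphi\ge\frac1{32D})+\frac1{32D}$, we get $\Pr(\varphi\ge\frac1{32D})\ge\frac1{32D}$.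

Consider the event that defines $T_\beta$, but with $u_1,u_2,u_3$ uniform in $X$. Given $y_3$, both $u_1$ and $u_2$ lie in $R_{y_3}\cap X$ with probability $\varphi(y_3)^2$, and then they are independent and uniform in this set; the remaining requirement $(u_2,y_1)\in\mathcal R$ has probability $\mathrm{arc}(R_{y_3}\cap X)$. So the event has probability $\mathbb E[\varphi(y_3)^2\,\mathrm{arc}(R_{y_3}\cap X)]$, where the term is $0$ if the set is empty. It is at most $(|\beta|/|X|)^3T_\beta\le8T_\beta\le16r^{-1/5}$. As $\varphi\ge\frac1{32D}$ has probability at least $\frac1{32D}$, there is $y_3$ with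
$$\varphi(y_3)\ge\frac1{32D}\quad\text{and}\quad\varphi(y_3)^2\,\mathrm{arc}(R_{y_3}\cap X)\le32D\cdot16r^{-1/5}.$$
For $Y=R_{y_3}\cap X$ we get $|Y|\ge\frac{|X|}{32D}\ge\frac{hn}{64D}\ge an$ and $\mathrm{arc}(Y)\le16(32D)^3r^{-1/5}\le\frac1{16D}$, since $D\le L$.

Now let $A$ be a uniformly random $an$-subset of $Y$. The pairs with $u=w$ contribute at most $\frac1{an}$ to $\mathrm{arc}(A)$. A uniform pair of distinct vertices of $A$ is a uniform pair of distinct vertices of $Y$. So
$$\mathbb E\,\mathrm{arc}(A)\le\frac1{an}+\mathrm{arc}(Y)\frac{|Y|}{|Y|-1}\le\frac1{8D}$$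
for $n$ large, and some $A$ is as required. $\square$

In each fine block apply Lemma 9 to the set of vertices not yet used, as long as at least $hn/2$ of them remain. The sets obtained cover at least half of each fine block. Let $\mathcal A$ be the family of all these *pieces*. Each piece $A$ inherits the colour $c(A)$ of its block, has size $an$ and $\mathrm{arc}(A)\le\frac1{8D}$. Pieces of the same colour are disjoint. With $N_{\mathcal A}=|\mathcal A|$,
$$N_{\mathcal A}\,a\ge\frac14|\mathcal B|h\ge\frac1{640\ell\delta},\qquad N_{\mathcal A}\ge\frac{64D}{640\,\ell\delta h_0}=8rD\ge8r . \tag{8}$$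
For each $(u,y)$ there is at most one $A\in\mathcal A$ with $u\in A$ and $y\in N^*(u)=N^*_{c(A)}(u)$; and then $A\subseteq\beta(u,y)$. We call this *uniqueness*.

**Step 5: the random experiment and its parameters.** Let $u_{i,j}$ ($i\in[D]$, $j\in[m']$) be independent uniform vertices. For $A\in\mathcal A$ and $g:[D]\to[m']$ call $(A,g)$ *active* if $u_{i,g(i)}\in A$ for all $i$. Put $x=m'a$. Independently of the $u_{i,j}$, choose each pair $(A,g)$ independently with probability $\lambda$, where
$$\lambda N_{\mathcal A}x^D=m .$$
The bounds we need: first, $x\le\frac s{2D}\cdot\frac{2.5}{64sD}\le1$. Next, using $B/D\ge K/\Lambda$,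
$$x\ge\frac m{2D}\cdot\frac{h_0}{100D}\ge\frac{B}{48000\,\ell D^2}\ge\frac{K}{48000\,\ell\Lambda D}\ge L^{-2}.$$
Since $D\le L/\ell^2$,
$$x^{-D}\le2^{2\ell D}\le r^{2/\ell},\qquad(1+1/x)^D\le(2L^2)^D\le r^{3/\ell},\qquad2^D\le r^{1/\ell^2}. \tag{9}$$
By (8), $\lambda\le\frac{\sqrt r}{8r}r^{2/\ell}\le r^{-2/5}$; in particular $\lambda$ is a probability.

**Step 6: what it means to cover a vertex.** An active pair $(A,g)$ *covers* $y$ *via* $i$ if $y\in N^*(u_{i,g(i)})$ and, for all $j\ne i$, $y\notin N^*(u_{j,g(j)})$ and $(u_{j,g(j)},y)\notin\mathcal R$; here all $N^*$ are in colour $c(A)$. The index $i$ is then unique. Let $Z(y)$ be the number of chosen active pairs that cover $y$.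

In the example above, with $D=2$, $\mathcal R=\{(y,y)\}$ and a line $A=\{p,q,z\}$ whose two chosen vertices are $p$ and $q$: the point $z$ is not covered, since it lies in $N^*(p)$ and in $N^*(q)$. The point $q\in N^*(p)\setminus N^*(q)$ is not covered because $(q,q)\in\mathcal R$.

**Step 7: the first moment is as large as hoped.** A fixed $(A,g)$ is active with probability $a^D$, and given this its $D$ vertices are independent uniform $v_1,\dots,v_D\in A$. Let $y\in N^*(v_i)$ be uniform. For $j\ne i$, $\Pr(y\in N^*(v_j))\le\frac{2\delta n}{an}=\frac{2\delta}a$ by (F2), and $\Pr((v_j,y)\in\mathcal R)=\mathrm{arc}(A)\le\frac1{8D}$. So the probability that some $j\ne i$ violates the condition is at most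
$$D\Big(\frac{2\delta}a+\frac1{8D}\Big)\le\frac{200D^2\delta}{h_0}+\frac18\le\frac14$$
by (5). Each $i$ offers $\sigma n$ vertices, and there are $m'^D$ functions $g$. Hence
$$\frac1n\sum_y\mathbb EZ(y)\ge\tfrac34\,\lambda\,m'^DN_{\mathcal A}\,a^D\,D\sigma=\tfrac34\,mD\sigma . \tag{10}$$
For an upper bound, note that for each $y$ uniqueness gives $\sum_A\Pr_u(u\in A,\,y\in N^*(u))\le1$. So
$$\mathbb EZ(y)\le\lambda m'^D\cdot Da^{D-1}\sum_A\Pr_u(u\in A,y\in N^*(u))\le\mu:=\lambda Dm'^Da^{D-1}=\frac{mD}{N_{\mathcal A}a}\le640\,\ell\delta mD .$$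
Since $mD\delta\le\frac s2\cdot\frac{B\Lambda}K\cdot\frac s{rB}=\frac{s^2\Lambda}{2rK}$,
$$\mu\le\frac{320\,\ell s^2\Lambda}{rK}\le\frac{320}{\ell^3}\le1,\qquad\text{and}\qquad\mu\le Lr^{-1/5}\ \text{ if }s\le r^{2/5}, \tag{11}$$
the latter because then $s^2\Lambda/r\le Lr^{-1/5}$ and $320\ell/K\le1$.

**Step 8: the second moment is comparable to the first.** Fix $y$. We show $\mathbb E[Z(Z-1)]\le3\,\mathbb EZ$ for $Z=Z(y)$. We have
$$\mathbb E[Z(Z-1)]=\lambda^2\sum\Pr\big((A,g)\text{ and }(A',g')\text{ are both active and cover }y\big),$$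
the sum over ordered pairs $(A,g)\ne(A',g')$. Let $I=\{i:g(i)=g'(i)\}$. For given $g'$, at most $m'^{D-|I|}$ functions $g$ have agreement set $I$. The vertices $u_{k,g(k)}$ with $k\notin I$ (the *fresh coordinates*) are independent of all $u_{k,g'(k)}$, $k\in[D]$, and the latter determine whether $(A',g')$ is active and covers $y$. Recall $\lambda\sum_{(A',g')}\Pr((A',g')\text{ active, covers }y)=\mathbb EZ$. So:

*If, for every $(A',g')$ and every value of the $u_{k,g'(k)}$ for which $(A',g')$ is active and covers $y$, the conditional probabilities for $(A,g)$, summed over all $(A,g)$ of a certain type, add up to at most $\Sigma$, then this type contributes at most $\lambda\,\Sigma\,\mathbb EZ$.* $\hfill(12)$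

(a) $A=A'$, so $g\ne g'$. The $D-|I|$ fresh coordinates must lie in $A$. So $\Sigma\le\sum_Im'^{D-|I|}a^{D-|I|}=\sum_Ix^{D-|I|}\le2^D$, and the contribution is at most $\lambda2^D\,\mathbb EZ$.

(b) $A\ne A'$, $I=\emptyset$. The two events are independent, so the contribution is at most $(\mathbb EZ)^2\le\mu\,\mathbb EZ$.

(c) $A\ne A'$, $I\ne\emptyset$. A shared vertex lies in both pieces, so the colours $c(A),c(A')$ differ. Let $(A,g)$ cover $y$ via $i$ and $(A',g')$ via $i'$. (The case $i=i'\in I$ cannot occur: one edge from $y$ would have both colours.) It suffices to bound the contributions with $i,i'\notin I$, with $i\in I$, and with $i'\in I$.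

(c1) $i,i'\notin I$. Let $j=\min I$ and $w=u_{j,g'(j)}=u_{j,g(j)}$. As $(A',g')$ covers $y$ via $i'\ne j$, we have $(w,y)\notin\mathcal R$. Given all $u_{k,g'(k)}$, we need $w\in A$; the fresh coordinate $u_{i,g(i)}$ must lie in $A$ with $y\in N^*(u_{i,g(i)})$; and the other $D-|I|-1$ fresh coordinates must lie in $A$. So for fixed $g$ and $i$ the sum over $A$ of the conditional probability is at most
$$a^{D-|I|-1}\sum_{A\ni w}\Pr_u(u\in A,\,y\in N^*(u))\le a^{D-|I|-1}\rho,\qquad\rho=\begin{cases}r^{-1/20}&\text{if }s>r^{2/5},\\1&\text{if }s\le r^{2/5}.\end{cases}$$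
Indeed, by uniqueness each $u$ is counted for at most one $A$, and then $w\in A\subseteq\beta(u,y)$; so the sum is at most $\alpha_y(w)\le1$, and if $s>r^{2/5}$, then $\alpha_y(w)<r^{-1/20}$ because $(w,y)\notin\mathcal R$. By (12) the contribution is at most
$$\mathbb EZ\cdot\lambda D\sum_{I\ne\emptyset}m'^{D-|I|}a^{D-|I|-1}\rho=\mathbb EZ\,\mu\rho\sum_{I\ne\emptyset}x^{-|I|}\le\mathbb EZ\,\mu\rho\,(1+1/x)^D\le\mathbb EZ\,\mu\rho\,r^{3/\ell}\le\mathbb EZ .$$
For the last step use (11): if $s>r^{2/5}$, then $\mu\le1$ and $\rho r^{3/\ell}=r^{-1/20+3/\ell}\le1$; if $s\le r^{2/5}$, then $\mu r^{3/\ell}\le Lr^{-1/5+3/\ell}\le1$.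

This is the place that forces the cleaning. Without $\mathcal R$ we would only know $\alpha_y(w)\le1$. Then the bound is $\mu\,r^{3/\ell}$, and for $s$ near $\sqrt r$ our estimate (11) for $\mu$ is only $320/\ell^3$, which does not pay for $r^{3/\ell}$. The relation $\mathcal R$ supplies the missing factor $r^{-1/20}$, and Steps 3 and 4 make sure that forbidding $\mathcal R$-pairs costs little in (10).

(c2) $i\in I$. Since $u_{i,g(i)}=u_{i,g'(i)}$, by uniqueness the piece $A$ is determined by $(u_{i,g'(i)},y)$. The fresh coordinates must lie in $A$. So $\Sigma\le D\sum_I(m'a)^{D-|I|}\le D2^D$, and the contribution is at most $\lambda D2^D\,\mathbb EZ$.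

(c3) $i'\in I$. Exchange the roles of the two pairs; the same bound $\lambda D2^D\,\mathbb EZ$ holds.

Altogether
$$\mathbb E[Z(Z-1)]\le\mathbb EZ\,\big(\lambda2^D+\mu+1+2\lambda D2^D\big)\le3\,\mathbb EZ,$$
since $\mu\le1$ and $\lambda D2^D\le Lr^{-2/5+1/\ell^2}$ is at most $\frac13$. So $\mathbb E[Z^2]\le4\,\mathbb EZ$, and by the Cauchy–Schwarz inequality
$$\Pr(Z(y)\ge1)\ge\frac{(\mathbb EZ)^2}{\mathbb E[Z^2]}\ge\tfrac14\,\mathbb EZ(y) \tag{13}$$
(trivially if $\mathbb EZ(y)=0$).

**Step 9: keep only $m$ colours.** Let $\omega n$ be the number of $y$ with $Z(y)\ge1$, and let $Q$ be the number of chosen active pairs. By (10) and (13), $\mathbb E\omega\ge w_0:=\frac3{16}mD\sigma$, and $\mathbb EQ=\lambda N_{\mathcal A}m'^Da^D=m$. So $\mathbb E[\omega-\frac{w_0}{2m}Q]\ge\frac{w_0}2$, and some outcome has $\omega\ge\frac{w_0}2+\frac{w_0}{2m}Q$. Fix it. If $Q\le m$, keep all chosen active pairs; they cover at least $\frac{w_0}2n$ vertices. If $Q>m$, a uniformly random set of $m$ of them still covers each covered vertex with probability at least $\frac mQ$, so in expectation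 it covers at least $\frac mQ\omega n\ge\frac{w_0}2n$ vertices. In both cases at most $m$ chosen active pairs, hence at most $m$ colours, cover at least $\frac{w_0}2n$ vertices.

Every vertex covered by $(A,g)$ is joined in colour $c(A)$ to some $u_{i,j}$. The at most $m'D\le m$ vertices $u_{i,j}$ are joined by a star in at most $m-1$ colours. So at most $2m\le s$ colours give a connected subgraph on at least
$$\frac3{32}\,mD\sigma\,n\ge\frac3{32}\cdot\frac s3\cdot\frac{s\Lambda}{40\ell Kr}\,n=\frac{s^2\Lambda}{1280\,\ell^5r}\,n\ge Fn$$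
vertices, by (4) and $\ell^2\ge1280$. $\square$

Every colouring falls under Proposition 5, Proposition 6, Proposition 7 or Proposition 8, so $f(n,r,s)\ge Fn$ for $\ell\le s\le\sqrt r$. Together with Proposition 4 this proves Theorem 1. $\blacksquare$
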